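# Prime knots with unperturbed, weakly reducible, non-minimal bridge spheres

## 1. Trivial tangles, bridge spheres, and a question about them

Everything is PL or smooth, and curves and surfaces are in general position. A *puncture* of a surface is an intersection point with the knot or tangle under consideration; a disk is unpunctured or once-punctured if it has zero or one punctures. We write $N(\cdot)$ for a regular neighborhood. *Parity* is the fact that a $2$-sphere in $S^3$ meets a closed curve in an even number of points.

We use freely that every sphere in $S^3$, in a ball, in a solid torus or in a handlebody bounds a ball. In the last three cases the ball is unique, since the other side contains the boundary. If a sphere meets a knot $J$ in two points, each side is a ball with an arc; closing the arc along the sphere gives a knot, called the *type* of the arc, and $J$ is the connected sum of the two types. An arc is *unknotted* if its type is trivial, equivalently if it is a trivial tangle in the sense below. The textbook fact that the unknot has no knotted summand reads: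

$$\text{if a sphere meets an unknot in two points, both arcs are unknotted.}\tag{1}$$

**Definition (trivial tangle).** A trivial tangle in a $3$-ball $B$ is a collection of disjoint properly embedded arcs $b_1,\dots,b_n$ (the *strings*) such that each $b_i$ cobounds a disk $D_i$ (a *bridge disk*) with an arc in $\partial B$, with $D_i\cap b_j=\emptyset$ for all $j\ne i$. The arc $D_i\cap\partial B$ is a *shadow* of $b_i$.

*Example.* Let $S=\{z=0\}\cup\infty$, $B=\{z\ge0\}\cup\infty$, $C=\{z\le 0\}\cup\infty$ in $S^3=\mathbb R^3\cup\infty$. In the $xz$-plane, the semicircles in $B$ over the segments $[1,2],[3,4],\dots,[2m-1,2m]$ of the $x$-axis form a trivial tangle, with the planar half disks as bridge disks. In $C$ take the semicircles under $[2,3],\dots,[2m-2,2m-1]$ and the large semicircle under $[1,2m]$. The half disk of the large one hits the other strings. But rotating the large semicircle about the $x$-axis through a quarter turn, up to the plane $z=0$, sweeps out a disk that meets the $xz$-plane only in the semicircle. So this is a trivial tangle as well, and its bridge disks can be taken disjoint.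

All trivial tangles constructed below have *simultaneously disjoint* bridge disks. Cutting along them shows that the ball with its $n$ strings is then homeomorphic to $(D^2,n\text{ points})\times I$.

**Definition (bridge position).** Let a sphere $S$ cut $S^3$ into balls $B$ and $C$. The knot $K$ is in $n$-bridge position with respect to $S$ (and $S$ is an $n$-bridge sphere) if $B\cap K$ and $C\cap K$ are trivial tangles of $n$ strings each. The bridge number $b(K)$ is the minimal such $n$; an $n$-bridge position is *non-minimal* if $n>b(K)$.

*Example.* The two tangles above fit together to a simple closed curve $J_m$ in a plane, an unknot in $m$-bridge position. Since the unknot has bridge number $1$, this position is non-minimal for $m\ge2$.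

**Definition (perturbed).** A bridge position is perturbed if it has a *cancelling pair*: bridge disks $D\subset B$ and $E\subset C$ such that the arcs $D\cap S$ and $E\cap S$ meet in exactly one point, which lies in $K\cap S$. Otherwise it is unperturbed.

*Example.* $J_m$ with $m\ge 2$ is perturbed: the half disks over $[1,2]$ and under $[2,3]$ meet $S$ in arcs sharing only the point $2$.

**Definition (compressing disk).** A compressing disk for $S-K$ is a disk in $B-K$ or $C-K$ whose boundary is an essential simple closed curve in $S-K$, that is, one with at least two punctures on each side.

*Example.* Let $n\ge2$ and let $D$ be a bridge disk for a string $b$. The frontier of $N(D)$ in its ball is a disk missing $K$. Its boundary has the two ends of $b$ on one side and $2n-2\ge2$ punctures on the other. So it is a compressing disk.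

**Definition (weakly reducible).** A bridge position is weakly reducible if there are disjoint compressing disks, one in $B-K$ and one in $C-K$. Otherwise it is strongly irreducible.

*Example.* $J_3$ is weakly reducible: take the frontiers of neighborhoods of the half disks over $[1,2]$ and under $[4,5]$.

**Definition (prime).** A knot is prime if it is nontrivial and is not the connected sum of two nontrivial knots.

*Example.* The trefoil is prime; the connected sum of two trefoils is not.

Now the question, which comes from Jung Hoon Lee, "Unperturbed weakly reducible non-minimal bridge positions", arXiv:2201.10153 (2022): *does there exist a prime knot admitting an unperturbed weakly reducible non-minimal bridge position?* In the examples above, non-minimality came with a visible cancelling pair. We ask for a prime knot with more bridges than necessary, with compressing disks on the two sides that avoid each other, and nevertheless with no cancelling pair at all. The answer is yes.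

**Theorem.** For every $n\ge 7$ there is a prime knot $K\subset S^3$ with $b(K)\le n-1$ and an $n$-bridge position of $K$ that is weakly reducible and unperturbed. The knots obtained have unbounded bridge number, so there are infinitely many of them.

## 2. Positions with one, two or three bridges

For $n=1$ the sphere has two punctures, every curve bounds an at most once-punctured disk, and there are no compressing disks; also the position is minimal.

For $n=2$ a bridge sphere of a *knot* is never weakly reducible. An essential curve in the four-punctured sphere separates the punctures $2|2$. Two disjoint such curves cobound an annulus without punctures. If they bounded compressing disks on opposite sides, the two disks and the annulus would form a sphere disjoint from $K$ with points of $K$ on both sides, which is impossible for a connected $K$.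

For $n\le3$ a non-minimal $n$-bridge position belongs to a knot with $b\le2$, and it is perturbed by Otal's theorems on the unknot and on $2$-bridge knots. We do not use this. The cases $n=4,5,6$ are not decided here.

For larger $n$ the issue is to certify that there is *no* cancelling pair among infinitely many bridge disks. We do this by passing to a branched cover.

## 3. Branched covers, and what the double cover cannot see

We write $i(\cdot,\cdot)$ for the geometric intersection number (the minimum over isotopy classes) and $t_c$ for a Dehn twist along $c$.

**Definition (Heegaard splitting).** A closed orientable $3$-manifold is split by a closed connected surface $\Sigma$ into two handlebodies $H_1,H_2$. A *disk curve* of a handlebody $H$ is a simple closed curve, essential in $\partial H$, bounding a disk in $H$; such a disk is called essential. The splitting is *stabilized* if a disk curve of $H_1$ and one of $H_2$ meet transversely in one point. It is *weakly reducible* if some disk curves of $H_1$ and of $H_2$ are disjoint, and *strongly irreducible* otherwise. If a curve is a disk curve on both sides, two parallel copies show that the splitting is weakly reducible.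

*Example.* In the genus $1$ splitting of $S^3$ the meridians of the two solid tori meet once, so it is stabilized. In general, *a stabilized splitting of genus at least $2$ is weakly reducible*. Let $\gamma_1,\gamma_2$ be disk curves of $H_1,H_2$ meeting once. Then $N(\gamma_1\cup\gamma_2)$ is a one-holed torus. Its boundary bounds a disk in $H_1$ (two parallel copies of the disk of $\gamma_1$, banded along $\gamma_2$) and likewise one in $H_2$. It is essential because the rest of $\Sigma$ has positive genus. Waldhausen's theorem says that every splitting of $S^3$ of positive genus is stabilized, so those of genus at least $2$ are weakly reducible.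

**Definition (simple branched cover).** Let $\rho:\pi_1(S^3\setminus K)\to S_d$ have transitive image and send meridians to transpositions. It defines a connected $d$-fold cover $\widehat M\to S^3$ branched along $K$. Over a small ball around a point of $K$ there is one component that is a double cover branched along the arc, and $d-2$ unbranched copies. The points of the first kind over $K$ are the *ramification points*. For $d=2$ this is the double branched cover $\Sigma_2(K)$. We mark preimages by hats for general $d$ and by tildes for $d=2$.

*Example.* A half twist $\sigma$ of two adjacent strands changes their meridians by $(X,Y)\mapsto(XYX^{-1},X)$. Let $X\ne Y$ be transpositions in a copy of $S_3$ and let $W$ be the third one. Then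
$$(X,Y)\mapsto(W,X)\mapsto(Y,W)\mapsto(X,Y),\tag{2}$$
so $\sigma^3$, and hence also $\sigma^{-3}$, fixes the colors $(X,Y)$. Closing the two-strand braid $\sigma^3$ gives a trefoil, and the coloring gives a homomorphism of its group onto $S_3$ and a $3$-fold simple branched cover.

**Lemma 1.** Let $S$ be an $n$-bridge sphere of $K$ whose two tangles have disjoint bridge disks. Let $\rho:\pi_1(S^3\setminus K)\to S_d$ send meridians to transpositions, with $\pi_1(S\setminus K)$ acting transitively. Then $\widehat S$ is a Heegaard surface of $\widehat M$ with $\chi(\widehat S)=2d-2n$, splitting it into $\widehat B$ and $\widehat C$. If $S$ is perturbed, then $\widehat S$ is stabilized, provided its genus is at least $1$.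

*Proof.* Transitivity makes $\widehat S$ connected. Every component of $\widehat B$ maps onto $B$ and so meets $\widehat S$; hence $\widehat B$ is connected, and likewise $\widehat C$. Since $(B,B\cap K)\cong(D^2,\text{points})\times I$, the cover $\widehat B$ is (compact connected surface with boundary)$\times I$, a handlebody; the same holds for $\widehat C$. Each of the $2n$ punctures has $d-1$ preimages, so $\chi(\widehat S)=2d-2n$.

Let $(D,E)$ be a cancelling pair with $D\cap E\cap S=\{q\}$, and let $D$ belong to the string $b$. A neighborhood of $D$ is a ball meeting $K$ only in the unknotted arc $b$, so the monodromy there is generated by one transposition. The component $\widehat D$ of the preimage of $D$ containing the ramification arc over $b$ is therefore two copies of $D$ glued along $b$, a disk with boundary in $\widehat S$. Define $\widehat E$ in the same way. Over $q$ there is exactly one ramification point $\hat q$. It lies on both disks, and it is the only point of $\partial\widehat D$, and of $\partial\widehat E$, over $q$. So $\partial\widehat D\cap\partial\widehat E=\{\hat q\}$. Near $\hat q$ the cover of $S$ is $z\mapsto z^2$, and the two curves are the preimages of two different rays from $0$, so they cross. Curves crossing once are essential.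 $\square$

To show that $S$ is unperturbed, one would now try to show that $\widetilde S\subset\Sigma_2(K)$ is strongly irreducible. For a weakly reducible $S$ this never works.

**Lemma 2.** If an $n$-bridge sphere $S$ of $K$ as in Lemma 1 is weakly reducible, then $\widetilde S\subset\Sigma_2(K)$ is weakly reducible.

*Proof.* Let $D$ be a compressing disk. By parity both sides of $\partial D$ in $S$ have an even number of punctures, and this number is positive because $\partial D$ is essential. A disk with a positive even number of branch points has a connected preimage in the double cover, with two boundary curves. So $\widetilde S$ consists of two connected pieces glued along the two lifts of $\partial D$, and each lift is nonseparating, hence essential. The disk $D$ misses $K$ and lifts to two disks. Disjoint compressing disks $D\subset B$, $E\subset C$ thus lift to disjoint essential disks on opposite sides. $\square$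

So we need a cover in which at least one of $D,E$ has only inessential lifts. The plan is as follows. We first construct a knot $L$ with a $5$-bridge sphere $S$ whose lift to $\Sigma_2(L)$ *is* strongly irreducible, although $b(L)\le4$. By Lemma 2, $S$ is strongly irreducible for $L$. Then we change $L$ inside a ball $Q=Z\times[-1,1]$, where $Z\subset S$ is a disk, to a knot $K$ for which $S$ is weakly reducible, with one compressing disk bounded by a curve in $Z$. Finally we find a cover of higher degree in which everything except one double cover of $S^3\setminus\operatorname{int}Q$ is just two balls glued along a disk. This disk contains the whole preimage of $Z$, so the compressing disk bounded by a curve in $Z$ becomes invisible, and $\widehat S$ is the old strongly irreducible splitting.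

One cannot change $L$ only in a ball $Q$ meeting it in an unknotted arc and keep the two points $L\cap\partial Q$. The new knot would be $L\#J$ with $J$ the type of the new arc in $Q$; as $L$ will be nontrivial, it would be $L$ itself or composite. So $K$ will meet $\partial Q$ in four points, and a second string will run outside $Q$.

## 4. Twisting along a busting curve

This section produces strongly irreducible splittings by a twisting argument of Casson–Gordon type.

**Definition (busting).** A simple closed curve $c\subset\partial H$ is busting for the handlebody $H$ if $i(\gamma,c)>0$ for all disk curves $\gamma$ of $H$.

*Example.* Let $F$ be a compact connected orientable surface of genus at least $1$ with one boundary curve, $H=F\times I$, and $c$ the core of $\partial F\times I$. If a curve $\gamma$ bounding a disk in $H$ misses $c$, it can be isotoped into $F\times0$ or $F\times1$, which is $\pi_1$-injective in $H$. So $\gamma$ is null-homotopic in a copy of $F$ and bounds a disk there. Hence $c$ is busting.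

**Lemma 3.** Let $\Sigma$ be a closed orientable surface of genus at least $2$, identified with $\partial H_1$ and $\partial H_2$ for handlebodies $H_1,H_2$ with sets of disk curves $\mathcal D_1,\mathcal D_2$. Let $c\subset\Sigma$ be busting for $H_1$ and $H_2$. Then for all but finitely many integers $k$, no curve of $\mathcal D_1$ is disjoint from or equal to (up to isotopy) a curve of $t_c^k(\mathcal D_2)$. That is, the splitting obtained by regluing with $t_c^k$ is strongly irreducible.

**Step 1: a number measuring how a curve turns while crossing $c$.** Fix an orientation and a hyperbolic metric on $\Sigma$, and let $c$ be geodesic. Let $\tilde c$ be a lift of $c$ to $\mathbb H^2$. A deck transformation preserving $\tilde c$ cannot reverse it (it would have a fixed point), so it is a translation along $\tilde c$ preserving its sides; the stabilizer is $\langle g\rangle$. Call the sides upper and lower, and direct $\tilde c$ so that the upper side is on its left; we call this direction "to the right" and choose $g$ to translate to the right. Parametrize each of the two intervals of $\partial\mathbb H^2\setminus\mathrm{Fix}(g)$ by orthogonal projection to $\tilde c$, scaled so that $g$ is translation by $1$. A geodesic $\alpha$ crossing $\tilde c$ has an upper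 endpoint $\alpha^+\in\mathbb R$ and a lower endpoint $\alpha^-\in\mathbb R$. Put
$$s(\alpha)=\alpha^+-\alpha^-.$$
Clearly $s(g\alpha)=s(\alpha)$. Interchanging the names upper/lower turns the picture by $\pi$: $g$ becomes $g^{-1}$ and $(\alpha^+,\alpha^-)$ becomes $(-\alpha^-,-\alpha^+)$, so $s$ is unchanged. Reversing the orientation of $\Sigma$ changes the sign of $s$.

For $\alpha,\beta$ crossing $\tilde c$ put $u=\alpha^+-\beta^+$ and $v=\alpha^--\beta^-$, so $s(\alpha)-s(\beta)=u-v$. We use three facts.

(a) If $\alpha$ and $g^k\beta$ have no common endpoint, they meet if and only if $k$ is strictly between $u$ and $v$. Indeed, the endpoints of $g^k\beta$ are $\beta^\pm+k$, and the endpoints link exactly when $u-k$ and $v-k$ have opposite signs.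

(b) The rotation by $\pi$ about $\alpha\cap\tilde c$ exchanges the ends of $\alpha$, so $\alpha$ crosses $\tilde c$ at position $(\alpha^++\alpha^-)/2$. Hence $g^k\beta\cap\tilde c$ is to the right of $\alpha\cap\tilde c$ if and only if $k>(u+v)/2$.

(c) Let $c_j\ne\tilde c$ be another lift of $c$ and $H_j$ the half plane of $c_j$ not containing $\tilde c$. Then $H_j\cap gH_j=\emptyset$, so the ideal interval of $H_j$ has length at most $1$. To see this, note that $gc_j\ne c_j$, because $g$ preserves no geodesic but $\tilde c$; so $c_j,gc_j$ are disjoint. Neither $H_j$ nor $gH_j$ contains $\tilde c$, and $\tilde c$ is connected and disjoint from $c_j\cup gc_j$, so $H_j\cup gH_j$ is not all of $\mathbb H^2$. Hence the half planes are nested or disjoint. If they were nested, $g$ or $g^{-1}$ would map the closed ideal interval of $H_j$ into itself and have a fixed point in it. But the fixed points of $g$ are the ends of $\tilde c$, which are not there.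

For a curve $\gamma$ with $i(\gamma,c)>0$, let $s(\gamma)$ denote *any* value $s(\alpha)$, where $\alpha$ is a lift of the geodesic of $\gamma$ crossing some lift of $c$. All lifts of $c$ are equivalent under the deck group, and the carrying element is unique up to powers of $g$, so we may always translate to $\tilde c$.

**Step 2: disjoint curves have almost the same number.** If $\gamma,\gamma'$ meet $c$ essentially and are disjoint or equal up to isotopy, then $|s(\gamma)-s(\gamma')|\le1$ for all choices. Let $\alpha,\beta$ be lifts of their geodesics crossing $\tilde c$. If $\alpha$ and some $g^k\beta$ share an endpoint, they coincide, because lifts of closed geodesics sharing one endpoint coincide; then $u=v=k$. Otherwise by (a) no integer lies strictly between $u$ and $v$, since the lifts do not cross. In both cases $|u-v|\le1$.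

**Step 3: twisting shifts the number.** There is a sign $\epsilon$, the same for all $\gamma$ and $k$, such that some value of $s(t_c^k\gamma)$ differs from $s(\gamma)+\epsilon k$ by at most $2$. Let $T$ be the lift of $t_c^k$ (supported near $c$) that is the identity on the complementary region adjacent to $\tilde c$ from below; on the region adjacent from above it is $g^{\epsilon k}$. Let $\alpha$ be a lift of the geodesic of $\gamma$ crossing $\tilde c$. It crosses lifts of $c$ infinitely often in both directions; let $c_j$ be the next one below and $c_{j'}$ the next one above. They border the two regions. The line $c_j$ stays at bounded distance from a parallel line fixed pointwise by $T$, so $T$ fixes its ideal endpoints and, preserving orientation, maps the ideal interval of $H_j$ to itself. The same argument for $g^{-\epsilon k}T$ shows that $T$ maps the interval of $H_{j'}$ to its translate by $\epsilon k$. So $T(\alpha)^-$ lies in the same closed interval of $H_j$ as $\alpha^-$, and $T(\alpha)^+$ in the same closed interval of $g^{\epsilon k}H_{j'}$ as $\alpha^++\epsilon k$. By (c) each differs by at most $1$. The geodesic with the ends of $T(\alpha)$ is a lift of the geodesic of $t_c^k\gamma$ and crosses $\tilde c$.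

**Step 4: it suffices to bound $s$ on each disk set.** We claim: *let $H=H_1$ or $H_2$ and let $\gamma_0$ be a disk curve of $H$ minimizing $n_0:=i(\gamma_0,c)\ge1$; then $|s(\gamma)-s(\gamma_0)|\le10$ for every disk curve $\gamma$ of $H$ and all choices of lifts.* Granting this, let $\gamma_0,\delta_0$ be minimizers for $H_1,H_2$, with fixed values of $s$. If $\gamma\in\mathcal D_1$ and $t_c^k\delta$ with $\delta\in\mathcal D_2$ are disjoint or equal, then
$$|k|\le|s(\gamma_0)-s(\delta_0)|+10+10+1+2,$$
so only finitely many $k$ occur. It remains to prove the claim.

**Step 5: an outermost arc.** Suppose the claim fails for $\gamma$. By Step 2 the values of $s(\gamma)$ differ among themselves by at most $1$, and so do those of $s(\gamma_0)$. So for *all* lifts $\alpha$ of $\gamma$ and $\beta$ of $\gamma_0$ crossing a common lift of $c$ we have $|s(\alpha)-s(\beta)|>8$, always with the same sign. Reversing the orientation of $\Sigma$ if necessary, assume $u-v>8$ always. By Step 2, $i(\gamma,\gamma_0)>0$.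

Take $\gamma,\gamma_0$ geodesic, and perturb $c$ slightly near the finitely many triple points so that $c\cap\gamma\cap\gamma_0=\emptyset$ and $c$ stays in minimal position with both. Lifts of $c$ are still disjoint lines with the same ends as before, meeting each lift of $\gamma$ and of $\gamma_0$ at most once. At a triple point there is one strand of each curve, so only two crossings that coincided before can have their order on $\tilde c$ decided by the perturbation; thus (b) persists for all $k\ne(u+v)/2$. The statement $H_j\cap gH_j=\emptyset$ persists, since for disjoint lines it is read off from the ends.

Let $D,D_0\subset H$ be disks bounded by $\gamma,\gamma_0$ with $D\cap D_0$ consisting of arcs only (circles are removed since $H$ is irreducible). Let $E'\subset D$ be cut off by an outermost arc $\xi$, with $\partial E'=\xi\cup d$, $d\subset\gamma$, $\operatorname{int}d\cap\gamma_0=\emptyset$, $\partial d=\{P,Q\}$. The arc $\xi$ cuts $D_0$ into two disks, which meet $\gamma_0$ in arcs $d',d''$. Then $\delta'=d\cup d'$ and $\delta''=d\cup d''$ are simple closed curves bounding embedded disks in $H$. Neither is null-homotopic in $\Sigma$, since otherwise a lift of $\gamma$ and a lift of $\gamma_0$, two distinct geodesics, would meet twice. So both are disk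 curves, and $i(\delta',c),i(\delta'',c)\ge n_0$. With $r=|d\cap c|$,
$$r+|d'\cap c|\ge n_0=|d'\cap c|+|d''\cap c|,$$
and likewise with $d',d''$ exchanged. Hence $r\ge|d'\cap c|$ and $r\ge|d''\cap c|$, and $r\ge1$ because $n_0\ge1$.

Let $\tilde d\subset\alpha$ be a lift of $d$ from $\tilde P$ to $\tilde Q$, crossing lifts $c_1,\dots,c_r$ of $c$ in this order. Take $\tilde c=c_1$, and name sides so that $\alpha$ crosses it upwards when traveling from $\tilde P$ to $\tilde Q$. Let $\beta_1$ be a lift of $\gamma_0$ crossing $c_1$, and form $u,v$ with $\alpha$ and $\beta_1$. For every integer $k$ in the interval $((u+v)/2,u)$, of length more than $4$, the lift $\beta=g^k\beta_1$ crosses $c_1$ to the right of $\alpha$ by (b), while $\beta^+<\alpha^+$. So $\beta$ meets $\alpha$ above $c_1$, in a point $y$. As $\operatorname{int}\tilde d$ contains $\alpha\cap c_1$ and misses all lifts of $\gamma_0$, the point $y$ is at or after $\tilde Q$ on $\alpha$.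

**Step 6: $r=1$.** Suppose $r\ge2$. Then $c_2$ crosses the side on $\alpha$ of the triangle bounded by $\alpha,\beta,c_1$. It cannot leave the triangle through $c_1$, nor again through $\alpha$, so it meets $\beta$ above $c_1$. This holds for all $k$ in the interval, so apply it to two consecutive translates $\beta$ and $g\beta$. Then $g\beta$ meets $c_2$; it also meets $gc_2$, because $\beta$ meets $c_2$. The upper ray of $g\beta$ enters each of the half planes $H_2,gH_2$ beyond $c_2,gc_2$ and never leaves them again. But $H_2\cap gH_2=\emptyset$ by (c), a contradiction.

**Step 7: the lift of $\gamma_0$ at $\tilde Q$.** Let $\beta_Q$ be the lift of $\gamma_0$ through $\tilde Q$. Either $\beta_Q=\beta$, or $\tilde Q$ is interior to the side on $\alpha$ of the triangle of $\alpha,\beta,c_1$. In the latter case $\beta_Q$ enters the triangle at $\tilde Q$ and must leave it through $c_1$, because it is disjoint from $\beta$ and meets $\alpha$ only once. In both cases $\beta_Q$ crosses $c_1$. No other lift of $c$ crosses $\beta_Q$ between $\tilde Q$ and $c_1$: it would have to leave the triangle of $\alpha,\beta_Q,c_1$ through its side on $\tilde d$, and $c_1$ is the only lift of $c$ meeting $\tilde d$. Name $d',d''$ so that $d'$ leaves $\tilde Q$ along $\beta_Q$ towards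 $c_1$.

Suppose $|d'\cap c|\ge1$. Then the first crossing of $d'$ with $c$, starting from $Q$, is on $c_1$. So $\delta'$ crosses $c_1$ along $\tilde d$ and next returns across $c_1$. Homotoping across the triangle removes both crossings, so $i(\delta',c)\le1+|d'\cap c|-2<n_0$, a contradiction.

Suppose $|d'\cap c|=0$. Then $n_0\le i(\delta',c)\le1$, so $n_0=1$. The curve $\partial N(c\cup\gamma_0)$ bounds a disk in $H$ (two parallel copies of $D_0$ banded along $c$), is essential since the genus is at least $2$, and is disjoint from $c$. This contradicts busting. The claim, and with it Lemma 3, is proved. $\square$

## 5. Reading a busting curve off the shadows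

The next lemma turns busting in a double branched cover into the combinatorics of how a curve crosses shadows.

**Lemma 4.** Let $(C;s_1,\dots,s_n)$, $n\ge3$, be a trivial tangle with disjoint bridge disks $D_i$ and shadows $\sigma_i$. Let $c\subset\partial C$ be a simple closed curve off the endpoints, transverse to the shadows, such that no arc of $c\setminus\bigcup\sigma_i$ has both ends on the same $\sigma_i$. Let $\Gamma$ be the graph on $\{1,\dots,n\}$ joining $i,j$ if some arc of $c\setminus\bigcup\sigma_i$ runs from $\sigma_i$ to $\sigma_j$. If $\Gamma$ is connected without cut vertex, then no essential disk of the double branched cover $\widetilde C$ has boundary disjoint from the preimage $\tilde c$.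

**Step 1: cutting $\widetilde C$ into two balls.** The preimage of $D_i$ is a disk $\widetilde D_i$, two copies of $D_i$ glued along $s_i$. The ball $C$ cut along $\bigcup D_i$ is a ball over which the cover is trivial, so cutting $\widetilde C$ along $\bigcup\widetilde D_i$ gives two copies of it. On the boundary of each there is exactly one scar $V_i$ of each $\widetilde D_i$, consisting of the two sides of $D_i$; the two sides of $\widetilde D_i$ lie in different balls. On the boundary of each ball the arcs of $\tilde c$ are copies of the arcs of $c\setminus\bigcup\sigma_i$ and join the scars in the pattern $\Gamma$. There are no closed components of $\tilde c$ there, since $c$ meets the shadows.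

**Step 2: an essential disk missing $\tilde c$ can be simplified forever.** Let $E$ be an essential disk with $\partial E\cap\tilde c=\emptyset$ and $|\partial E\cap\bigcup\widetilde D_i|$ minimal, and remove circles of $E\cap\bigcup\widetilde D_i$. If $E$ misses $\bigcup\widetilde D_i$, it lies in one ball. Scars and arcs form a connected set missing $\partial E$, so $\partial E$ bounds a disk without scars; this is a disk in $\partial\widetilde C$, a contradiction.

Otherwise an outermost subdisk of $E$ lies in one ball, and its boundary is an arc in a scar $V_i$ together with an arc $\varepsilon$ off the scars and off $\tilde c$. As $\Gamma-i$ is connected, the other scars, connected by arcs of $\tilde c$ not touching $V_i$, all lie on one side of $V_i\cup\varepsilon$. So $\varepsilon$ and an arc of $\partial V_i$ bound a disk $Y_0$ without scars. It contains no point of $\tilde c$: an arc of $\tilde c$ through such a point could not cross $\varepsilon$, so it would have both ends on $V_i$, which is excluded. Now $\partial E\cap Y_0$ consists of arcs with ends on $\partial V_i$ (one of them is $\varepsilon$); an innermost one can be pushed across $\partial V_i$. This reduces $|\partial E\cap\bigcup\widetilde D_i|$ and keeps $\partial E\cap\tilde c=\emptyset$, a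 contradiction. $\square$

The second lemma lets us build complicated tangles from simple ones by replacing a string with a whole tangle, keeping track of shadows.

**Lemma 5.** Let $(\Lambda;w,v_1,\dots,v_m)$ be a trivial tangle with disjoint bridge disks $D_w,D_{v_i}$ and shadow $\delta_w$ of $w$. Let $N(w)\cong D^2\times[0,1]$, with end disks $D^2\times\{0,1\}\subset\partial\Lambda$, and let $D_w\cap\partial N(w)\cap\operatorname{int}\Lambda=\ell$ with $\bar\ell=\{\theta_\ell\}\times[0,1]$. Replace $w$ by a trivial tangle $R\subset N(w)$ with all endpoints in the interior of $D^2\times\{0,1\}$, whose shadows (for disjoint bridge disks in $N(w)$) meet $\partial D^2\times[0,1]$ in vertical arcs at angles $\theta_1,\dots,\theta_s\ne\theta_\ell$, in cyclic order starting at $\theta_\ell$. The resulting tangle is trivial, with the old disks $D_{v_i}$ and with shadows for $R$ contained in (end disks of $N(w)$) $\cup$ (strip $N(\delta_w)$), meeting the strip in $s$ parallel arcs running along it in the order $\theta_1,\dots,\theta_s$.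

*Proof.* The set $G=N(w)\cup N(D_w)$ is a ball disjoint from the $D_{v_i}$, and $G\cap\partial\Lambda$ is the union of the end disks and the strip. Shrink the end disks slightly, keeping the endpoints of $R$ inside. Then $\partial G$ minus the shrunken end disks is an annulus $\cong\partial D^2\times[0,1]$. Near the angle $\theta_\ell$ it consists of one copy of $D_w\setminus N(w)$, the strip, and another copy of $D_w\setminus N(w)$. The shadows of $R$ are the vertical arcs at $\theta_1,\dots,\theta_s$. Rotate these arcs in the increasing direction until all lie in the strip; they stay parallel and keep their order. Tapering off inside the end disks, this is an isotopy of $\partial G$ fixed near the endpoints of $R$. It extends to an isotopy of $G$ supported in a collar of $\partial G$ away from $R$ and carries the bridge disks along. The new shadows lie in $G\cap\partial\Lambda$, so the new disks are bridge disks in $\Lambda$, disjoint from one another and from the $D_{v_i}$. $\square$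

## 6. Knots with a strongly irreducible five-bridge sphere and a four-bridge sphere

**Step 1: a three-string tangle with a busting disk boundary.** Let $\Theta$ be a ball with $\partial\Theta=\mathbb R^2\cup\infty$, containing a trivial $3$-string tangle $a,b,t$ with disjoint bridge disks and shadows
$$\sigma_a=\{0\}\times[-2,0],\quad\sigma_b=\{2\}\times[0,2],\quad\sigma_t=\{1\}\times[-\tfrac72,-\tfrac52].$$
Let $\tau$ be the polygonal arc with successive vertices
$$(0,0),(0,1),(3,1),(3,-3),(-1,-3),(-1,-1),(2,-1),(2,0).$$
It is simple. It starts at the upper end of $\sigma_a$, crosses $\sigma_b$ at $(2,1)$, $\sigma_t$ at $(1,-3)$, $\sigma_a$ at $(0,-1)$, and ends at the lower end of $\sigma_b$. At its two ends it continues the shadows straight on. There are no other intersections: the segment at height $-3$ passes $x=0$ below $\sigma_a$, and the segment at height $-1$ passes $x=1$ above $\sigma_t$.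

Let $V=N(\tau)$. Going once around $\tau$, we cross the shadow at the first end, then the three shadows along one side, then the shadow at the second end, then the three again in reverse order. So $\partial V$ meets the shadows in the cyclic order
$$a,\ b,t,a,\ b,\ a,t,b.\tag{3}$$
Cyclically consecutive letters are distinct. The pair $ab$ occurs four times as a pair of consecutive letters, $bt$ twice and $ta$ twice. The graph $\Gamma$ of Lemma 4 for $\partial V$ is a triangle, so this is already a small example of that lemma: no essential disk of $\widetilde\Theta$ misses the preimage of $\partial V$.

Identify $\Theta$ with $D^2\times[0,1]$ so that a collar of $\partial V$ is $\partial D^2\times[0,1]$, crossed vertically by the shadows. We do this in two ways. The tangle $I$: the top $D^2\times1$ is $V$. It contains one end of $a$ and one end of $b$, so $I$ has two top ends $a_+,b_+$ and four bottom ends $a_-,b_-,t_1,t_2$. The tangle $O$: the same tangle upside down, with strings renamed $u,p,q$ (for $a,b,t$). It has bottom ends $u_-,p_-$ and top ends $u_+,p_+,q_1,q_2$, and the curve $c=\partial D^2\times\frac12$ meets its shadows in the cyclic order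
$$u,p,q,u,p,u,q,p,\tag{4}$$
which reads the same in both directions. Stretching a collar of the top or bottom, by adding vertical strings there, changes neither tangle nor the way the shadows cross the side annulus.

**Step 2: inserting $I$ into $O$.** Extend $O\subset D^2\times[0,1]$ to $D^2\times[-1,1]$ by vertical strings $\{u_-,p_-\}\times[-1,0]$. Let $N(u)$ be a tubular neighborhood of the extended string $u$, a vertical cylinder below level $0$, identified with $D^2\times[-1,1]$ so that its level $0$ lies in $D^2\times0$. Inside $N(u)$ replace $u$ by $I$ in levels $[-1,0]$ (top of $I$ at level $0$) together with $\{a_+,b_+\}\times[0,1]$, that is, by a stretched $I$. The result $C_1\subset D^2\times[-1,1]$ is $O$ with $u$ replaced by $I$. By Lemma 5 it is a trivial $5$-string tangle with strings $a,b,t,p,q$, top ends $a_+,b_+,p_+,q_1,q_2$ and bottom ends $a_-,b_-,t_1,t_2,p_-$.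

Let $X$ and $Y$ be the parts of $C_1$ above and below level $0$. The tangle $X$ is $O$ with $u$ replaced by two vertical strings of $N(u)$; these form a trivial tangle in the cylinder, each shadow crossing the side in one vertical arc. So $X$ has five top ends and three bottom ends. The tangle $Y$ is obtained from two vertical strings by replacing one of them by $I$; it has three top ends and five bottom ends. By Lemma 5 both are trivial $4$-string tangles.

**Step 3: the side curve is busting in $\widetilde C_1$.** Let $c$ be the core of the side annulus of $D^2\times[-1,1]$. It misses the end disks of $N(u)$. By Lemma 5 it meets the shadows of $C_1$ in the cyclic sequence obtained from (4) by replacing each $u$ by $W$ or its reverse, where $W$ is (3) cut open somewhere. Let $f,l$ be the first and last letters of $W$; they are consecutive in (3), so $f\ne l$. Consecutive letters of the new sequence are always distinct: inside $W$ by (3), and elsewhere because (4) never repeats a letter.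

Consider the graph $\Gamma$ of Lemma 4. Cutting (3) open destroys only one consecutive pair, and each of $ab,bt,ta$ occurs at least twice, so $\Gamma$ contains the triangle $abt$. From $p,q$ in (4) we get the edge $pq$. The cyclic part $p,u,p$ of (4) gives the edges $pf$ and $pl$. The part $q,u$ gives an edge from $q$ to $f$ or to $l$. So $\Gamma$ is connected. Removing a triangle vertex leaves the other two joined, $p$ joined to one of them (since $f\ne l$) and $q$ joined to $p$. Removing $p$ leaves $q$ joined to the triangle, and removing $q$ leaves $p$ joined to it. So there is no cut vertex, and by Lemma 4:
$$\text{no essential disk in }\widetilde C_1\text{ has boundary disjoint from }\tilde c.\tag{5}$$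

**Step 4: closing up to a knot $L_k$ in a solid torus.** Let $\psi_0:D^2\to D^2$ be a homeomorphism, the identity on $\partial D^2$, mapping bottom ends to top ends by
$$a_-\mapsto b_+,\quad b_-\mapsto p_+,\quad p_-\mapsto q_1,\quad t_1\mapsto q_2,\quad t_2\mapsto a_+.$$
Let $\psi_k$ be $\psi_0$ composed with the $2k$-th power of the Dehn twist along a $\partial$-parallel curve enclosing the five ends. Glue $(z,-1)\sim(\psi_k(z),1)$ in $D^2\times[-1,1]$. Since $\psi_k$ is isotopic to the identity rel $\partial D^2$, the result is a solid torus $U\cong D^2\times S^1$. Embed it standardly: $S^3=U\cup N$, where $N$ is a solid torus in which the curves $\{z\}\times S^1\subset\partial U$ bound disks.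

The strings close up to a single knot $L=L_k\subset U$: traverse $a$, $b$, $p$ downwards, then $q$ from $q_1$ to $q_2$, then $t$ from $t_1$ to $t_2$, and then $a$ again. The gluing disk is crossed downwards at $a_-,b_-,p_-$ and $t_2$, and upwards once, from $q_2$ to $t_1$. So $L$ has winding number $3$ in $U$, up to sign.

**Step 5: two bridge spheres.** Let $\Delta$ (five punctures) be the image of $D^2\times\{\pm1\}$ and $\Delta_0$ (three punctures) the image of $D^2\times0$. "Up" along $\Delta$ is into $Y$. The curves $\partial\Delta,\partial\Delta_0$ are longitudes of $N$. Two disjoint such curves cobound an annulus in $N$ that cuts $N$ into two pieces, each a product collar on the corresponding annulus of $\partial N$.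

Let $S'=\Delta\cup\Delta_0\cup(\text{annulus in }N)$. It bounds balls that are, up to a collar, those of $X$ and $Y$. So $S'$ is a $4$-bridge sphere of $L$ containing $\Delta$, and $b(L)\le4$.

Let $S=\Delta\cup(\text{annulus in }N)\cup(\text{parallel copy of }\Delta\text{ above }\Delta)$. It bounds a ball $B\cong\Delta\times[0,3]$ with five vertical strings, and a ball $C\cong C_1$. So $S$ is a $5$-bridge sphere of $L$ containing $\Delta=\Delta\times0$. The curve $c\subset S$ parallel to $\partial\Delta$ separates the two copies of $\Delta$; in $C\cong C_1$ it is the core of the side annulus.

**Lemma 6.** For $|k|$ large the genus $4$ Heegaard splitting $\widetilde B\cup_{\widetilde S}\widetilde C$ of $\Sigma_2(L_k)$ is strongly irreducible, and $L_k$ is nontrivial.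

*Proof.* By Lemma 1, $\chi(\widetilde S)=4-10=-6$, so the genus is $4$. Since $c$ bounds five punctures, $\tilde c$ is connected and covers $c$ twice, so $t_c^2$ lifts to a Dehn twist along $\tilde c$. Changing $k$ changes the gluing of the fixed pairs $(B,B\cap L)$ and $(C,C\cap L)$ only on $\Delta\times0$, by the $2k$-th power of a twist along a $\partial$-parallel curve of $\Delta$, that is, by $t_c^{\pm2k}$. So the gluing of $\widetilde B$ and $\widetilde C$ changes by $t_{\tilde c}^{\pm k}$, up to the deck transformation, which extends over the handlebodies.

By (5), $\tilde c$ is busting for $\widetilde C$. Also $\widetilde B=F\times I$, where $F$ is the double cover of $\Delta$ branched at five points, of genus $2$ with one boundary curve, and $\tilde c$ is the core of $\partial F\times I$. By the example in Section 4, $\tilde c$ is busting for $\widetilde B$. Lemma 3 gives strong irreducibility for all but finitely many $k$. If $L_k$ were trivial, this would be a genus $4$ splitting of $S^3$, weakly reducible by Waldhausen's theorem, a contradiction. $\square$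

Fix such a $k$ and write $L=L_k$. For primeness later we need to know the spheres that meet $L$ twice inside $U$.

**Lemma 7.** Every $2$-sphere $R\subset\operatorname{int}U$ meeting $L$ transversely in two points bounds a ball in $U$ meeting $L$ in an unknotted arc.

*Proof.* The sphere $R$ bounds a unique ball $G\subset U$. Induct on $|R\cap\Delta|$.

**Step 0: no intersection with $\Delta$.** If $R\cap\Delta=\emptyset$, then $G\subset\operatorname{int}C_1$. The strings of $C_1$ have their ends outside $G$, so $G\cap L$ is an arc of one string $s$ of a trivial tangle. Now $s\,\cup$ shadow is an unknot, and (1) shows that $G\cap L$ is unknotted.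

**Step 1: circles bounding unpunctured disks in $\Delta$ can be removed.** Suppose some circle of $R\cap\Delta$ bounds an unpunctured disk in $\Delta$, and choose an innermost such disk $P_1$, so $R\cap\operatorname{int}P_1=\emptyset$. By parity $\partial P_1$ cuts $R$ into disks with $0$ and $2$ punctures; let $R_1$ be the one with $0$. The sphere $R_1\cup P_1$ misses $L$ and bounds a ball $H'\subset U$. As $L$ has nonzero winding number, $L\not\subset H'$, so $H'\cap L=\emptyset$. The disk $R\setminus R_1$ meets $L$, so it lies outside $H'$. Isotope $R$ across $H'$ in the complement of $L$. This reduces $|R\cap\Delta|$ and does not change whether $G\cap L$ is unknotted; use induction.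

**Step 2: otherwise there is a once-punctured disk in $\Delta$ to cut along.** Let $R\cap\Delta\ne\emptyset$, with no circle as in Step 1. There are at least two innermost disks in $R$ and only two punctures, so some innermost disk $R_0\subset R$ has at most one puncture. It is properly embedded in $C_1$ with $\partial R_0$ in the top or bottom disk, bounding there a disk with $j$ punctures, $1\le j\le5$. In particular $\partial R_0$ misses $c$.

If $R_0$ is unpunctured, then $j\in\{2,4\}$ by parity. Both sides of $\partial R_0$ in $\partial C_1$ contain a positive even number of branch points, so they have connected preimages with two boundary curves. A lift of $R_0$ to $\widetilde C_1$ then has nonseparating boundary missing $\tilde c$, contradicting (5). If $R_0$ has one puncture, then $j$ is odd. If $j\ge3$, the preimage of $R_0$ is a disk whose boundary bounds surfaces of genus $\frac{j-1}2\ge1$ and $\frac{9-j}2\ge2$ in $\partial\widetilde C_1$. It is an essential disk missing $\tilde c$, again contradicting (5). So $R_0$ has one puncture and $j=1$.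

Let $\zeta_1$ be a circle of $R\cap\Delta$ innermost in that once-punctured disk of $\Delta$, bounding $P_1\subset\Delta$. Then $P_1$ has exactly one puncture, since we are not in Step 1, and its interior is disjoint from $R$. By parity $\zeta_1$ cuts $R$ into once-punctured disks $R_a,R_b$. The spheres $R_a\cup P_1$ and $R_b\cup P_1$, pushed off $\Delta$ near $P_1$, meet $L$ twice and $\Delta$ in fewer circles. By induction they bound balls $G_a,G_b\subset U$ with unknotted arcs.

**Step 3: reassembling.** If $P_1\subset G$, then $G=G_a\cup_{P_1}G_b$, and $G\cap L$ is unknotted since its type is the sum of two trivial types. If $P_1\not\subset G$, then $G\cup N(P_1)\cong S^2\times I$ has two boundary spheres, each separating $U$. So $P_1$ cuts $\overline{U\setminus G}$ into a part containing $\partial U$ and a part $H$ with $\partial H$ one of the two spheres, say $R_b\cup P_1$. Then $H=G_b$ by uniqueness, and $G_a=G\cup_{R_b}H$ with $R_b$ once-punctured. Since $G_a\cap L$ is unknotted, (1) shows that $G\cap L$ is unknotted. $\square$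

## 7. The knots $K_r$ and their compressing disks

**Step 1: the ball $Q$ and the two tangles.** Let $r\ge1$. Stretching collars, choose a bicollar $\Delta\times[-2,2]$ in $U$ in which $L$ is vertical and which meets each of $S,S'$ exactly in $\Delta=\Delta\times0$. In $\Delta\setminus L$ take a simple closed curve $e'\cup\bar e$ parallel to $\partial\Delta$ (enclosing all five punctures), where $\bar e$ is a short arc with endpoints $y_1,y_2$ and $e'$ is the complementary arc. Take an arc $\gamma\subset\Delta$ from a puncture $x$ to $y_1$, otherwise disjoint from $L$ and $e'\cup\bar e$. Let $Z=N(\gamma\cup\bar e)$, a disk with $Z\cap L=\{x\}$. On $\gamma\cup\bar e$, drawn as a straight row, mark points in the order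
$$x,\ m^1_1,m^1_2,\ \dots,\ m^r_1,m^r_2,\ y_1,\ y_2.\tag{6}$$
Let $Q=Z\times[-1,1]$, $B_1=S^3\setminus\operatorname{int}Q$, $P=\partial Q$, $x_\pm=(x,\pm1)$. Define $K=K_r=T_1\cup T_2$ as follows.

The tangle $T_1\subset B_1$ has two strings: $t_L=L\cap B_1$, an arc from $x_+$ to $x_-$, and
$$t_e=\{y_1,y_2\}\times[1,\tfrac32]\ \cup\ e'\times\{\tfrac32\}.$$

The tangle $T_2\subset Q$ is described by levels. Above level $0$ there are vertical arcs over $x,y_1,y_2$ up to level $1$, and for each $j$ a maximum, the arc $\partial([m^j_1,m^j_2]\times[0,\frac12])\setminus(m^j_1,m^j_2)\times0$. In levels $[-\frac12,0]$ there is a column $\sigma^3$ of three half twists between the adjacent strands $x,m^1_1$, one between $m^j_2,m^{j+1}_1$ for $1\le j<r$, and one between $m^r_2,y_1$, that is, $r+1$ columns; the strand at $y_2$ is vertical. Below level $-\frac12$ there are minima joining the positions $m^j_1,m^j_2$ ($1\le j\le r$) and the positions $y_1,y_2$, and a vertical arc from position $x$ to $x_-$.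

**Step 2: $K$ is a knot.** Each column exchanges its two positions. The string $\mathsf s$ from $x_+$ goes down the first column to position $m^1_1$, through a minimum to $m^1_2$, up the second column, through a maximum, down the third, and so on. The string $\mathsf s'$ from $x_-$ goes up the first column, through a maximum, down the second, and so on. Both run once through every column, and each column crosses $\mathsf s$ with $\mathsf s'$. In the last column, the string going up ends at $(y_1,1)$; the one going down passes through the minimum $y_1y_2$ and ends at $(y_2,1)$. All of $T_2$ is used. So $T_2$ has exactly two strings, neither with a self-crossing in the projection to (row)$\times$(level). Since $t_L$ joins $x_+,x_-$ and $t_e$ joins $(y_1,1),(y_2,1)$, $K$ is a knot.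

**Step 3: an auxiliary unknot.** Put $e=t_e\cup\{y_1,y_2\}\times[\frac12,1]\cup\bar e\times\frac12$. It lies in $(e'\cup\bar e)\times[\frac12,\frac32]$, which misses $L$. So in the complement of $L$ it is isotopic to the level curve $e'\cup\bar e\subset\Delta$, hence to $\partial\Delta$ and to the core of $N$. So $e$ is an unknot, and $(S^3\setminus\operatorname{int}N(e),L)\cong(U,L)$.

**Step 4: a remark on adding strings.** Let $(A,\mathbf s)$ be a trivial tangle with disjoint bridge disks, and let further strings have disjoint bridge disks $\Lambda_j$ that are also disjoint from $\mathbf s$. An isotopy of $A$ supported near $\bigcup\Lambda_j$, hence away from $\mathbf s$, shrinks each $\Lambda_j$ within itself to a tiny half disk near a point of $\Lambda_j\cap\partial A$ that is not on the bridge disks of $\mathbf s$. So $\mathbf s$ together with the further strings is a trivial tangle with disjoint bridge disks.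

**Step 5: $S$ is an $(r+6)$-bridge sphere for $K$, and $b(K)\le r+5$.** Above $S$ we see the five strings of $L\cap B$, the string $\{y_1,y_2\}\times[0,\frac32]\cup e'\times\frac32$ with bridge disk $e'\times[0,\frac32]$, and $r$ maxima with bridge disks $[m^j_1,m^j_2]\times[0,\frac12]$. The additional disks are disjoint from each other and from $L$. Below $S$, the columns are undone by a homeomorphism of $C$ supported near $Z\times[-\frac12,0]$. This leaves the strings of $L\cap C$ and $r+1$ minima with vertical bridge disks over the segments $[m^j_1,m^j_2]$ and $[y_1,y_2]$. By Step 4 both tangles are trivial with disjoint bridge disks, with $5+1+r$ strings each.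

The knot $K$ differs from $L$ only inside $\Delta\times[-2,2]$, so the same construction applies to $S'\supset\Delta$ in place of $S$. It gives trivial tangles with $4+1+r$ strings each. So with $n=r+6$, $S$ gives an $n$-bridge position and $b(K)\le n-1$: the position is non-minimal.

**Step 6: $S$ is weakly reducible for $K$.** Let $D\subset B\setminus K$ be the frontier of a neighborhood of the bridge disk over $[m^1_1,m^1_2]$. Its boundary lies in $Z$ and bounds a disk in $Z$ with two punctures.

For the other side, choose disjoint bridge disks for $L\cap C$, let $s$ be a string of $L\cap C$ not ending at $x$, and let $D^0_s$ be its disk. The arc $x\times[-2,0]$ lies on another string, so $D^0_s$ misses it, and it misses $Z_0\times[-2,0]$ for a small disk $Z_0\subset Z$ around $x$. Let $Z^+\supset Z$ be a slightly larger disk with $Z^+\cap L=\{x\}$. There is an isotopy of $Z^+$, fixing $x$ and a neighborhood of $\partial Z^+$, from the identity to a map carrying $Z$ to $Z_0$. Apply its final map on each level of $[-1,0]$ and taper it off to the identity on the levels from $-1$ down to $-2$. Extended by the identity, this is a homeomorphism $\Phi$ of $C$ that preserves $L\cap C$ and carries $Z\times[-1,0]$ to $Z_0\times[-1,0]$. Then $D_s=\Phi^{-1}(D^0_s)$ is a bridge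 disk of $s$, disjoint from the other strings of $L\cap C$ and from $Z\times[-1,0]=Q\cap C$. Since $K\cap C\subset(L\cap C)\cup Q$, we get $D_s\cap K=s$. Let $E\subset C\setminus K$ be the frontier of a neighborhood of $D_s$, so $\partial E\subset S\setminus Z$.

The disks $D,E$ are disjoint and on opposite sides of $S$. Each boundary separates $2$ punctures from $2n-2$, so both are compressing disks.

## 8. Coloring the knot group with transpositions

Now comes the cover that replaces the double cover. Let $d=r+3$. Define $\rho:\pi_1(S^3\setminus K)\to S_d$ as follows.

**Step 1: outside $Q$.** On $\pi_1(B_1\setminus T_1)$ factor through $H_1=\mathbb Z^2$, sending meridians of $t_L$ to $(1\ 2)$ and meridians of $t_e$ to $(r{+}2\ \ r{+}3)$. These commute since $r\ge1$.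

**Step 2: inside $Q$.** On $\pi_1(Q\setminus T_2)$, with base point on $P$ in front of the diagram, send the standard loops at level $0$ around the row points (6) as
$$x\mapsto(1\ 2),\qquad m^j_1,m^j_2\mapsto(j{+}1\ \ j{+}2),\qquad y_1,y_2\mapsto(r{+}2\ \ r{+}3).\tag{7}$$
Transpositions are involutions, so orientations play no role, and we only have to check that (7) extends to a Wirtinger coloring of the diagram of $T_2$. A maximum joins strands of the same color. The $j$-th column, $1\le j\le r+1$, involves the transpositions $(j\ \ j{+}1)$ and $(j{+}1\ \ j{+}2)$, two distinct transpositions of a copy of $S_3$; by (2), $\sigma^{\pm3}$ fixes the colors. So at level $-\frac12$ the positions have the same colors as at level $0$, and the minima are compatible too.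

**Step 3: agreement on $P$.** The group $\pi_1(P\setminus K)$ is generated by meridian loops around $x_\pm,(y_1,1),(y_2,1)$. Both definitions give $x_\pm\mapsto(1\ 2)$ and $(y_i,1)\mapsto(r{+}2\ \ r{+}3)$: outside, because the image is abelian; inside, because these loops belong to the strands at positions $x$ and $y_i$. By van Kampen $\rho$ is defined, and it sends meridians to transpositions.

The level $0$ loops in $Z\setminus K$ map to all adjacent transpositions $(j\ \ j{+}1)$, $1\le j\le r+2$. Hence
$$\rho\text{ maps the images of }\pi_1(Z\setminus K),\ \pi_1(Q\setminus T_2)\text{ and }\pi_1(S\setminus K)\text{ onto }S_d,\quad d=r+3\ge4.\tag{8}$$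

For $r=1$, for instance, this is a coloring by $S_4$ of a knot in $7$-bridge position, with row colors $(1\ 2),(2\ 3),(2\ 3),(3\ 4),(3\ 4)$.

## 9. Primeness from a four-punctured sphere

For a ball $A$ with two disjoint properly embedded arcs $t$ consider two conditions:

(i) every sphere in $\operatorname{int}A$ meeting $t$ transversely in $2$ points bounds a ball in $A$ meeting $t$ in an unknotted arc;

(ii) no disk properly embedded in $A\setminus t$ separates the two arcs.

*Example.* A trivial $2$-string tangle with disjoint bridge disks satisfies (i), by the argument of Step 0 of Lemma 7, but not (ii): the frontier of a neighborhood of one bridge disk separates the strings.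

**Lemma 8 (a case of a theorem of Lickorish).** Let a sphere $P$ split $(S^3,K)$, $K$ a knot, into two $2$-string tangles satisfying (i) and (ii). Then $K$ is not a connected sum of two nontrivial knots.

**Step 1: disks missing $K$.** Let $A$ be one of the two balls. A disk properly embedded in $A\setminus K$ cuts $A$ into two balls, each containing whole strings, so its boundary separates the four punctures $0|4$ or $2|2$. In the second case it separates the two strings, contrary to (ii). Hence:
$$\text{the boundary of any disk properly embedded in }A\setminus K\text{ bounds an unpunctured disk in }P.\tag{9}$$

**Step 2: a minimal decomposing sphere.** Suppose some sphere $F$ meets $K$ in two points with knotted arcs on both sides, and choose such an $F$ with $|F\cap P|$ minimal. By (i), $F\cap P\ne\emptyset$. If a circle of $F\cap P$ bounds an unpunctured disk in $P$, take an innermost such disk $P_2$. By parity $\partial P_2$ bounds an unpunctured disk $F_1\subset F$. One of the balls bounded by $F_1\cup P_2$ misses $K$, and $F\setminus F_1$, which meets $K$, lies outside it. Isotoping $F$ across this ball reduces $|F\cap P|$, a contradiction. So no circle of $F\cap P$ bounds an unpunctured disk in $P$.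

**Step 3: cutting along a once-punctured disk of $P$.** Let $F_0\subset F$ be an innermost disk with at most one puncture. By (9) and Step 2 it has exactly one, so by parity $\partial F_0$ separates the punctures of $P$ as $1|3$ and bounds a once-punctured disk in $P$. An innermost circle $\zeta$ of $F\cap P$ in that disk bounds a once-punctured disk $P_1\subset P$ with interior disjoint from $F$. By parity $\zeta$ cuts $F$ into once-punctured disks $F_a,F_b$. Let $G$ be the side of $F$ containing $P_1$ and $G'$ the other side. The disk $P_1$ cuts $G$ into balls $G_a,G_b$ bounded by $F_a\cup P_1$ and $F_b\cup P_1$. Let $K_a,K_b,K'$ be the types of $K\cap G_a,K\cap G_b,K\cap G'$. Then $K\cap G$ has type $K_a\#K_b$, and $K'$ is nontrivial.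

Pushed off $P$, the sphere $F_a\cup P_1$ meets $P$ in fewer circles than $F$, and it splits $K$ into $K_a$ and $K_b\#K'$. By minimality one of these is trivial; it is not $K_b\#K'$, by (1). So $K_a$ is trivial, and likewise $K_b$. Then $K\cap G$ is unknotted, a contradiction. $\square$

We verify (i) and (ii) for both tangles of $K=K_r$. In (i), let $R$ be the sphere and $G$ its ball in the interior of $B_1$ or $Q$. All string ends lie outside $G$, so each string meets $R$ in an even number of points: both points are on one string, and the other string misses $G$.

**Step 4: $(B_1,T_1)$ satisfies (i).** If the points lie on $t_e$, then $e\cap G=t_e\cap G$, and $e$ is an unknot, so by (1) the arc is unknotted. If they lie on $t_L$, then $G\cap e=\emptyset$, so $G$ is the ball bounded by $R$ in $S^3\setminus\operatorname{int}N(e)$ for thin $N(e)$, and $L\cap G=t_L\cap G$. By $(S^3\setminus\operatorname{int}N(e),L)\cong(U,L)$ and Lemma 7, $G\cap t_L$ is unknotted.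

**Step 5: $(B_1,T_1)$ satisfies (ii).** If a disk separated $t_L$ from $t_e$, it would cut off a ball $A_L\subset B_1$ containing $t_L$ and not $t_e$. Applying (i) to $\partial A_L$ pushed inwards, $t_L$ is unknotted in $A_L$. Since $\partial A_L\cap P$ is a disk containing both ends of $t_L$, the arc is unknotted in $B_1$. Then $L=t_L\cup(x\times[-1,1])$ is a union of two unknotted arcs in complementary balls, hence trivial, contradicting Lemma 6.

**Step 6: $(Q,T_2)$ satisfies (i).** The ball $G$ meets just one string, in one arc. That string has no self-crossing in its projection, so the straight segments from it to the front of $Q$ sweep out a disk showing that it alone is unknotted in $Q$. By (1), $G\cap T_2$ is unknotted.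

**Step 7: $(Q,T_2)$ satisfies (ii).** If a disk separated the strings, it would cut $Q$ into two balls each containing one string, unknotted by (i) applied to the boundaries pushed inwards. Then $\pi_1(Q\setminus T_2)$ would be generated by two meridians, and by (8) two transpositions would generate $S_{r+3}$. But two transpositions do not act transitively on $r+3\ge4$ letters.

By Lemma 8, $K$ is not a connected sum of two nontrivial knots. It is nontrivial because its group maps onto the nonabelian group $S_{r+3}$. Hence $K$ is prime.

## 10. The cover in which the splitting of $\Sigma_2(L)$ reappears

Let $\widehat M\to S^3$ be the $d$-fold simple branched cover given by $\rho$. By (8) and Lemma 1, $\widehat S$ is a Heegaard surface with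
$$\chi(\widehat S)=2d-2n=2(r+3)-2(r+6)=-6,$$
so it has genus $4$, the same as $\widetilde S\subset\Sigma_2(L)$. If $S$ were perturbed for $K$, then $\widehat S$ would be stabilized by Lemma 1 and hence weakly reducible, its genus being at least $2$. So it remains to show that $\widehat S$ is strongly irreducible. By Lemma 6, this follows from

**Lemma 9.** $(\widehat M;\widehat B,\widehat C)\cong(\Sigma_2(L);\widetilde B,\widetilde C)$.

**Step 1: one component over $B_1$ is the old double cover.** By the definition of $\rho$ on $B_1$, the set $\{1,2\}$ is an orbit on which meridians of $t_L$ act as the transposition and meridians of $t_e$ act trivially. So the preimage of $B_1$ has a component $B_1^{12}$ (sheets $1,2$) that is the double cover of $B_1$ branched along $t_L$ only. Its boundary $P^{12}$ is the double cover of $P$ branched at $x_+,x_-$, a sphere. Since $S\cap P=\partial Z$ separates $x_+$ from $x_-$ in $P$, the intersection $P^{12}\cap\widehat S$ is a single circle $\zeta$. The surface $\widehat S\cap B_1^{12}$ is the double cover of the disk $S\setminus\operatorname{int}Z$ branched at the nine points of $L\cap S$ other than $x$, so it has Euler characteristic $2-9=-7$.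

**Step 2: the rest of $\widehat S$ is a disk.** Let $W=\overline{\widehat M\setminus B_1^{12}}$ and $\Psi=\widehat S\cap W$, a surface with only boundary circle $\zeta$. Since $\widehat S$ is connected, every component of $\Psi$ meets $\zeta$, so $\Psi$ is connected. Moreover $\chi(\Psi)=-6+7=1$. So $\Psi$ is a disk.

This is where the compressing disk $D$ of Section 7 disappears: $\partial D\subset Z$, and the whole preimage of $Z$ lies in $\Psi$. So every lift of $\partial D$ bounds a disk in $\widehat S$, in contrast to Lemma 2.

**Step 3: the rest of $\widehat M$ is two balls.** The set $P'=P^{12}\cap\widehat B$ is a disk, being half of the sphere $P^{12}$ cut along $\zeta$, with $\partial P'=\zeta=\partial\Psi$ and $\Psi\subset\partial\widehat B$. The boundary of $\widehat B\cap W$ is the sphere $P'\cup\Psi$. Every component of $\widehat B\cap W$ has nonempty boundary, since $\widehat B$ is connected with nonempty boundary; so $\widehat B\cap W$ is connected with boundary this one sphere. Push the sphere into $\operatorname{int}\widehat B$. It bounds a ball, since $\widehat B$ is irreducible; the side containing $\partial\widehat B$ is not a ball, so $\widehat B\cap W$ is a ball. Likewise $\widehat C\cap W$ is a ball. Thus the disk $\Psi$ divides $W$ into two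 balls.

**Step 4: comparison.** In $\Sigma_2(L)$ the preimage of $B_1$ is the double cover of $B_1$ branched along $L\cap B_1=t_L$, which is the same $B_1^{12}$, meeting $\widetilde S,\widetilde B,\widetilde C$ in the same sets. The preimage of $Q$, the double cover branched along $x\times[-1,1]$, is a ball divided into two balls by the disk over $Z\times0$. Hence the identity of $B_1^{12}$ extends first over the disk $\Psi$ and then over the two balls to the required homeomorphism. $\square$

So $\widehat S$ is strongly irreducible, hence not stabilized, and $S$ is unperturbed for $K$. Together with Sections 7 and 9: for every $r\ge1$ the prime knot $K_r$ has an unperturbed, weakly reducible, non-minimal $(r+6)$-bridge position. With $r=n-6$ this gives every $n\ge7$.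

## 11. Bridge numbers of the $K_r$

The group $\pi_1(S^3\setminus K_r)$ is generated by $b(K_r)$ meridians, which $\rho$ maps to transpositions generating $S_{r+3}$. View transpositions as edges of a graph on $r+3$ letters; transitivity requires the graph to be connected, so at least $r+2$ transpositions are needed. With Step 5 of Section 7,
$$r+2\le b(K_r)\le r+5.$$
Thus infinitely many different prime knots occur, with arbitrarily large bridge number, and the Theorem is proved. $\blacksquare$
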